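\title{Scattered \v{C}ech-complete subspaces of $C_p(K)$ are $\sigma$-discrete}

\begin{abstract}
We prove that every scattered \v{C}ech-complete subspace of $C_p(K)$, with $K$ compact, is a countable union of discrete subspaces. The same holds for scattered subspaces of $C_p(K)$ that are $p$-spaces or countable unions of $p$-spaces. For a locally compact space we show that being scattered and embeddable in some $C_p(K)$ is equivalent to being embeddable in the set of finitely supported points of a cube $\{0,1\}^\Gamma$. The proof rests on the fact that in a scattered subspace of $C_p(K)$ every point in the closure of a set is determined by a finite part of that set. This makes it possible to choose neighborhoods of all points, with finite overlap, along chains of elementary submodels.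
\end{abstract}

\section{Introduction}\label{sec:intro}

Compact and locally compact spaces are Hausdorff. A \emph{neighborhood} of $x$ is a set that contains $x$ in its interior, and a \emph{compactification} of $X$ is a compact space $cX$ containing $X$ as a dense subspace. For compact $K$, let $C_p(K)$ be the space of continuous real-valued functions on $K$ with the topology of pointwise convergence, that is, the topology inherited from $\mathbb R^K$. A space is \emph{Eberlein--Grothendieck} (EG for short) if it is homeomorphic to a subspace of $C_p(K)$ for some compact $K$. Such spaces are Tychonoff, their subspaces are EG, and the compact ones are the Eberlein compacta. A space is \emph{\v{C}ech-complete} if it is a $G_\delta$ subset of some compactification.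

There are two ways of saying that a space is assembled from discrete pieces. A space is \emph{$\sigma$-discrete} if it is a countable union of discrete subspaces (not necessarily closed), and \emph{scattered} if every nonempty subspace has an isolated point. To compare them, recall the Cantor--Bendixson derivatives: $X^{(0)}=X$, the set $X^{(\alpha+1)}$ consists of the non-isolated points of $X^{(\alpha)}$, and one takes intersections at limit ordinals. If $X$ is scattered, the derivatives decrease strictly until they are empty, so each $x\in X$ has a \emph{rank} $\operatorname{rk}x$, the unique $\alpha$ with $x\in X^{(\alpha)}\setminus X^{(\alpha+1)}$. Since $x$ is isolated in $X^{(\operatorname{rk}x)}$,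
\begin{equation}\label{eq:rank}
\text{$x$ has a neighborhood in which all other points have rank less than $\operatorname{rk}x$.}
\end{equation}
Hence the points of a fixed rank form a discrete subspace, and a scattered space in which only countably many ranks occur is $\sigma$-discrete. With uncountably many ranks this can fail.

\begin{example}\label{ex:omega1}
The ordinal $\omega_1$ with the order topology is locally compact and scattered, and it is not $\sigma$-discrete. Recall that $D\subset\omega_1$ is \emph{stationary} if it meets every closed unbounded set, that a countable intersection of closed unbounded sets is closed unbounded, and that by the pressing-down lemma a function $f$ with $f(\delta)<\delta$ on a stationary set is constant on a stationary subset. If $\omega_1$ were a countable union of discrete sets, one of them, say $D$, would be stationary, and so would be the set of limit ordinals in $D$. For each limit $\delta\in D$ choose $f(\delta)<\delta$ with $(f(\delta),\delta)\cap D=\emptyset$. Pressing down gives $\delta<\delta'$ in $D$ with $f(\delta')=f(\delta)<\delta<\delta'$, so $\delta\in(f(\delta'),\delta')\cap D$, a contradiction.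
\end{example}

Among EG spaces the picture looks different, and the following space is the model.

\begin{example}\label{ex:sigma}
For a set $\Gamma$ let $\sigma(2^\Gamma)\subset\{0,1\}^\Gamma$ be the subspace of all $t$ whose support $\operatorname{supp}t=\{\gamma:t(\gamma)=1\}$ is finite, and let $\sigma_n=\{t:|\operatorname{supp}t|\le n\}$.
\begin{enumerate}
\item[(a)] $\sigma(2^\Gamma)$ is EG. Let $A(\Gamma)=\Gamma\cup\{\infty\}$ be the one-point compactification of the discrete space $\Gamma$ and put $t(\infty)=0$. Then $t$ vanishes on a neighborhood of $\infty$, so $t\in C_p(A(\Gamma))$, and both topologies are that of pointwise convergence on $\Gamma$.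
\item[(b)] $\sigma_n$ is closed in $\{0,1\}^\Gamma$, because having the value $1$ at $n+1$ given coordinates is an open condition. It is scattered: if $\emptyset\ne S\subset\sigma_n$ and $t\in S$ has support of maximal size, then $t$ is the only $u\in S$ with $u=1$ on $\operatorname{supp}t$.
\item[(c)] $\sigma(2^\Gamma)$ is $\sigma$-discrete, since by the same argument the points with support of size exactly $n$ form a discrete subspace.
\item[(d)] For infinite $\Gamma$ the space $\sigma(2^\Gamma)$ has no isolated point, since a basic neighborhood restricts only finitely many coordinates.
\end{enumerate}
\end{example}

Compact subspaces of the spaces $\sigma(2^\Gamma)$ are called strong Eberlein compacta, and Alster's theorem says that scattered Eberlein compacta are strong Eberlein compacta. By (c) they are $\sigma$-discrete. It is known that every Lindel\"of \v{C}ech-complete scattered space is $\sigma$-compact, and that EG Lindel\"of \v{C}ech-complete scattered spaces are $\sigma$-discrete; the second fact follows from the first by applying the compact case to each compact piece. This suggests that the Lindel\"of property might be superfluous. The following question comes from the paper of Avil\'es and Guerrero S\'anchez \cite{AG}.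

\begin{quote}
\emph{Is every Eberlein--Grothendieck \v{C}ech-complete scattered space $\sigma$-discrete?}
\end{quote}

Without the Lindel\"of property there is no reduction to countably many compact pieces, and local information does not suffice: every point of $\omega_1$ has a countable compact neighborhood. The question is whether one embedding of the whole space into $C_p(K)$ rules out the behavior of $\omega_1$. It does.

\begin{theorem}\label{thm:A}
Every Eberlein--Grothendieck \v{C}ech-complete scattered space is $\sigma$-discrete.
\end{theorem}

The proof uses less than \v{C}ech-completeness. For a family $\mathcal O$ of sets let $\operatorname{st}(x,\mathcal O)=\bigcup\{O\in\mathcal O:x\in O\}$. A space $X$ is a \emph{$p$-space} (in the sense of Arhangel'ski\u{\i}) if for some compactification $cX$ there are families $\mathcal O_n$ $(n\in\omega)$ of open subsets of $cX$, each covering $X$, such that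
\[
\bigcap_n\operatorname{st}(x,\mathcal O_n)\subset X\qquad\text{for all }x\in X .
\]
If $X=\bigcap_nO_n$ with $O_n$ open in $cX$, then $\mathcal O_n=\{O_n\}$ works, so \v{C}ech-complete spaces are $p$-spaces. So are metrizable spaces: let $\mathcal O_n$ consist of the open $O\subset cX$ with $\operatorname{diam}(O\cap X)<1/(n+1)$. By density of $X$, the set $\operatorname{st}(x,\mathcal O_n)$ lies in the closure in $cX$ of the ball of radius $1/(n+1)$ around $x$, and these closures have only $x$ in common.

\begin{theorem}\label{thm:B}
Every Eberlein--Grothendieck scattered space that is a $p$-space, or a countable union of subspaces that are $p$-spaces, is $\sigma$-discrete.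
\end{theorem}

For locally compact spaces the method gives a classification.

\begin{theorem}\label{thm:C}
For a locally compact Hausdorff space $X$ the following are equivalent.
\begin{enumerate}
\item[(1)] $X$ is scattered and Eberlein--Grothendieck.
\item[(2)] $X$ is scattered and there are open sets $V_x\ni x$ $(x\in X)$ such that $\{x:y\in V_x\}$ is finite for every $y\in X$.
\item[(3)] $X$ embeds in $\sigma(2^\Gamma)$ for some $\Gamma$.
\end{enumerate}
\end{theorem}

For compact $X$ this contains Alster's theorem, which is not used in the proofs.

Section~\ref{sec:criterion} reduces $\sigma$-discreteness to a choice of neighborhoods with finite overlap. Section~\ref{sec:phi} contains the only argument that uses $C_p(K)$. Section~\ref{sec:small} combines the two by hand for compact spaces of size $\aleph_1$; Sections~\ref{sec:models} and~\ref{sec:construction} carry this out in general and prove Theorems~\ref{thm:A} and~\ref{thm:B}. Theorem~\ref{thm:C} is proved in Section~\ref{sec:lc}.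

\section{Neighborhood assignments with finite overlap}\label{sec:criterion}

A \emph{neighborhood assignment} on $X$ is a family $(N_x)_{x\in X}$ in which $N_x$ is a neighborhood of $x$. The \emph{order} of a point $y$ is the cardinality of $\{x\in X:y\in N_x\}$, and the assignment is \emph{point-finite} if all orders are finite. The order plays the role that the size of the support plays in Example~\ref{ex:sigma}(c).

\begin{lemma}\label{lem:criterion}
Let $X$ be a $T_1$ space with neighborhood assignments $(N^n_x)_{x\in X}$, $n\in\omega$, such that every $y\in X$ has finite order for at least one $n$. Then $X$ is $\sigma$-discrete.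
\end{lemma}

\begin{proof}
Replacing $N^n_x$ by its interior does not increase orders, so we may assume that the sets $N^n_x$ are open. Put $S_n(y)=\{x:y\in N^n_x\}$ and $X_{n,k}=\{y:|S_n(y)|=k\}$ for $n,k\in\omega$. By hypothesis these countably many sets cover $X$. Fix $y\in X_{n,k}$. The set $G=\bigcap_{x\in S_n(y)}N^n_x$ is an open neighborhood of $y$. If $y'\in G\cap X_{n,k}$, then $S_n(y)\subset S_n(y')$ and both sets have $k$ elements, so they are equal; since $y'\in S_n(y')$, we get $y'\in S_n(y)$. Thus $G\cap X_{n,k}$ is finite, and $y$ is isolated in $X_{n,k}$ because $X$ is $T_1$.
\end{proof}

A countable $T_1$ space $\{x_0,x_1,\dots\}$ has a point-finite assignment: let $N_{x_i}$ miss $x_0,\dots,x_{i-1}$; then $x_j\in N_{x_i}$ only if $i\le j$. The whole proof is an extension of this device to uncountable spaces.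

The rank cannot replace it. Let $Y=\bigoplus_{\alpha<\omega_1}[0,\alpha]$ be the topological sum of the initial segments of $\omega_1$. It is locally compact and scattered, and the device applied in each summand gives condition (2) of Theorem~\ref{thm:C}, so $Y$ is EG by that theorem. Ranks do not change on passing to an open subspace, and uncountably many ranks occur in $\omega_1$ by Example~\ref{ex:omega1}. So uncountably many ranks occur in $Y$.

\section{Points of a closure are determined by finite sets}\label{sec:phi}

To extend the device, we write $X$ as an increasing union of small sets and let the neighborhood of each new point miss all older points. This requires the set of older points to be closed, also at limit stages, where a union of closed sets need not be closed. The next proposition removes this obstacle: it produces closed sets by closing under a finitary operation, and that property passes to unions of chains.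

\begin{proposition}\label{prop:phi}
Let $X$ be a scattered EG space. There is a function $\varphi$ with values in $X$, defined on a set of pairs $(s,\varepsilon)$ with $s\subset X$ finite and nonempty and $\varepsilon>0$ rational, such that for every $A\subset X$ and every $x\in\overline A$ there are $s\subset A$ and $\varepsilon$ with $\varphi(s,\varepsilon)$ defined and equal to $x$.
\end{proposition}

\begin{proof}
Let $X\subset C_p(K)$. By \eqref{eq:rank}, fix for each $x\in X$ a finite set $K_x\subset K$ and a rational $\varepsilon_x>0$ such that every point other than $x$ of
\[
U_x=\{y\in X:|y(k)-x(k)|\le2\varepsilon_x\text{ for all }k\in K_x\}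
\]
has rank less than $\operatorname{rk}x$. Let $V_x$ be defined like $U_x$ with $\varepsilon_x$ in place of $2\varepsilon_x$; it is again a neighborhood of $x$. For finite nonempty $s\subset X$ and rational $\varepsilon>0$ let
\[
E(s,\varepsilon)=\{x'\in X:\ \varepsilon_{x'}=\varepsilon\text{ and }s\subset V_{x'}\}.
\]
If $E(s,\varepsilon)$ has exactly one element of least rank, let $\varphi(s,\varepsilon)$ be that element; otherwise leave $\varphi(s,\varepsilon)$ undefined.

Let $x\in\overline A$, $\varepsilon=\varepsilon_x$ and $A'=A\cap V_x$. Then $x\in\overline{A'}$, and $x\in E(s,\varepsilon)$ for every finite nonempty $s\subset A'$. We look for $s$ such that $x\in U_{x'}$ for all $x'\in E(s,\varepsilon)$. The difficulty is that we have no control over the coordinates $K_{x'}$ that define $U_{x'}$, so $s$ has to approximate $x$ at every point of $K$. Compactness makes this possible. For $a\in A'$ the set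
\[
G_a=\{k\in K:|a(k)-x(k)|<\varepsilon\}
\]
is open in $K$, since $a$ and $x$ are continuous. These sets cover $K$: for fixed $k$, the set $\{y\in X:|y(k)-x(k)|<\varepsilon\}$ is a neighborhood of $x$ and so contains some $a\in A'$. Choose a finite nonempty $s\subset A'$ with $K=\bigcup_{a\in s}G_a$.

Let $x'\in E(s,\varepsilon)$ and $k\in K_{x'}$. Pick $a\in s$ with $k\in G_a$. Since $a\in V_{x'}$ and $\varepsilon_{x'}=\varepsilon$,
\[
|x(k)-x'(k)|\le|x(k)-a(k)|+|a(k)-x'(k)|<2\varepsilon .
\]
So $x\in U_{x'}$, and hence $x'=x$ or $\operatorname{rk}x<\operatorname{rk}x'$. Thus $x$ is the unique element of least rank in $E(s,\varepsilon)$, and $\varphi(s,\varepsilon)=x$.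
\end{proof}

For an illustration take $X=\sigma_1=\{0\}\cup\{e_\gamma:\gamma\in\Gamma\}\subset C_p(A(\Gamma))$ with $\Gamma$ infinite, where $e_\gamma$ is the indicator function of $\{\gamma\}$. Let all $\varepsilon_x=1/3$, $K_{e_\gamma}=\{\gamma\}$ and $K_0=\{\infty\}$, so that $U_{e_\gamma}=V_{e_\gamma}=\{e_\gamma\}$ and $U_0=V_0=X$. The point $0$ is in the closure of every infinite set of $e_\gamma$'s, and any two of them determine it: at each $k$ one of $e_\gamma,e_{\gamma'}$ vanishes, and $E(\{e_\gamma,e_{\gamma'}\},1/3)=\{0\}$.

Call $Y\subset X$ \emph{$\varphi$-closed} if $\varphi(s,\varepsilon)\in Y$ whenever $s\subset Y$ and $\varphi(s,\varepsilon)$ is defined.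

\begin{corollary}\label{cor:phi}
In a scattered EG space $X$, every $\varphi$-closed set is closed, the union of a chain of $\varphi$-closed sets is $\varphi$-closed, and $|\overline A|\le|A|+\aleph_0$ for every $A\subset X$.
\end{corollary}

\begin{proof}
Every point of $\overline A$ has the form $\varphi(s,\varepsilon)$ with $s\subset A$ finite and $\varepsilon$ rational. This gives the first and third statements. The second holds because a finite subset of the union of a chain lies in one member of the chain.
\end{proof}

\begin{remark}\label{rem:phi}
Both hypotheses are needed. The real line is EG (take $K$ a point) and not scattered, and $\overline{\mathbb Q}$ is uncountable. The space $\omega_1$ is scattered and admits no such $\varphi$: choose $\delta_0<\delta_1<\cdots$ in $\omega_1$ with $\delta_{n+1}$ above all values $\varphi(s,\varepsilon)$ for $s\subset[0,\delta_n)$, and let $\delta=\sup_n\delta_n$; then $[0,\delta)$ is $\varphi$-closed and has the limit point $\delta$. This is the place where the proof of Theorem~\ref{thm:A} breaks down for $\omega_1$; by Example~\ref{ex:omega1}, the EG hypothesis cannot be dropped from that theorem.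
\end{remark}

\begin{example}\label{ex:psi}
Let $\mathcal A$ be an uncountable family of infinite subsets of $\omega$ with pairwise finite intersections. The Mr\'owka--Isbell space is $\Psi=\omega\cup\mathcal A$, where the points of $\omega$ are isolated and the basic neighborhoods of $A\in\mathcal A$ are the sets $\{A\}\cup(A\setminus F)$ with $F\subset\omega$ finite. It is locally compact, scattered, and the union of the two discrete subspaces $\omega$ and $\mathcal A$. It is not EG, because the closure of $\omega$ is uncountable. So in Theorem~\ref{thm:C} the point-finiteness in (2) cannot be weakened to $\sigma$-discreteness.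
\end{example}

\section{Compact spaces of size $\aleph_1$}\label{sec:small}

Let $X=\{p_\alpha:\alpha<\omega_1\}$ be a compact scattered EG space. We construct a point-finite assignment of closed neighborhoods $N_x$. Along a chain of closed sets, a point $y$ is easily kept out of the neighborhoods of later points. The real issue is that $y$ could lie in infinitely many neighborhoods that were chosen before $y$ appeared. To prevent this we make sure that intersections of old neighborhoods are already visible among old points.

We build countable sets $X_\alpha$ $(\alpha<\omega_1)$, increasing, with $X_0=\emptyset$, $p_\alpha\in X_{\alpha+1}$ and unions at limits, together with $N_x$ for $x\in X_\alpha$, such that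
\begin{enumerate}
\item[(i)] $X_\alpha$ is $\varphi$-closed, hence compact;
\item[(ii)] if finitely many sets $N_x$ with $x\in X_\alpha$ have a common point, they have a common point in $X_\alpha$;
\item[(iii)] the layer $X_{\alpha+1}\setminus X_\alpha$ is listed as a finite or infinite sequence $x_0,x_1,\dots$, and $N_{x_i}$ misses $X_\alpha\cup\{x_0,\dots,x_{i-1}\}$.
\end{enumerate}
Conditions (i) and (ii) concern finitely many points at a time, so they pass to limits. To obtain $X_{\alpha+1}$ we add points one at a time in $\omega$ steps, and choose $N_{x_i}$ as in (iii) when $x_i$ is added; this is possible because $X_\alpha$ is closed. At step $i$ there are countably many tasks $t_{i,0},t_{i,1},\dots$, each asking for one point: the point $p_\alpha$, a value $\varphi(s,\varepsilon)$ with $s$ inside the current set, or a common point of finitely many current sets $N_x$. Fix a bijection $m\mapsto(i,j)$ from $\omega$ onto $\omega\times\omega$ with $i\le m$, and carry out $t_{i,j}$ at step $m$. Then every task is carried out.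

We show by induction on $\alpha$ that every point of $X_\alpha$ has finite order; only successor steps need an argument. Let $y\in X_{\alpha+1}\setminus X_\alpha$. By (iii), $y\notin N_x$ for $x$ in a later layer, and $y\in N_x$ for only finitely many $x$ in the layer of $y$. Let $S=\{x\in X_\alpha:y\in N_x\}$ and suppose $S\neq\emptyset$. By (ii) the closed sets $N_x\cap X_\alpha$ $(x\in S)$ have the finite intersection property, so by (i) they have a common point $z\in X_\alpha$. This \emph{shadow} of $y$ has finite order by induction, and $z\in N_x$ for all $x\in S$. So $S$ is finite.

Two things change in general. For larger spaces the layers are uncountable and are handled by induction on their size, so the sets $X_\alpha$ must be closed under the tasks before the neighborhoods are chosen. Elementary submodels are closed under all conceivable tasks at once. And when $X$ is not compact, the shadow exists only in $cX$; the families $\mathcal O_n$ will force it into $X$.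

\section{Elementary submodels and shadows in $p$-spaces}\label{sec:models}

\subsection*{Elementary submodels}
For a regular uncountable cardinal $\theta$, let $H(\theta)$ be the set of all sets whose transitive closure has size less than $\theta$. We take $\theta$ so large that all spaces, topologies and functions under discussion, and their iterated power sets, lie in $H(\theta)$. A set $M\subset H(\theta)$ is an \emph{elementary submodel}, written $M\prec H(\theta)$, if every formula of the language $\{\in\}$ with parameters in $M$ holds in $(M,\in)$ exactly when it holds in $(H(\theta),\in)$. We use three facts.
\begin{enumerate}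
\item[(E1)] \emph{Witnesses.} If $a_1,\dots,a_k\in M$ and some $b\in H(\theta)$ satisfies a formula $\psi(b,a_1,\dots,a_k)$ in $H(\theta)$, then some $b\in M$ does. The properties used below have all quantifiers bounded by sets in $H(\theta)$, so they mean the same in the transitive set $H(\theta)$ as in the universe. For instance, ``$N$ is a closed neighborhood of $x$ in $X$'' says that $N\subset X$ and there are $G,G'$ in the topology of $cX$ with $x\in G$, $G\cap X\subset N$ and $X\setminus N=G'\cap X$.
\item[(E2)] \emph{Definable objects.} By (E1), an object that is uniquely determined by such a property with parameters in $M$ belongs to $M$. Hence $\omega\cup\mathbb Q\subset M$; finite subsets of $M$, intersections of two elements of $M$ and entries of a tuple in $M$ belong to $M$; and $f(a)\in M$ if $f\in M$ is a function and $a\in M$ is in its domain. A nonempty $B\in M$ meets $M$, and a finite $B\in M$ is a subset of $M$.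
\item[(E3)] \emph{L\"owenheim--Skolem.} For every $M\prec H(\theta)$, including $M=H(\theta)$, there are countably many finitary functions from $M$ to $M$ such that every nonempty subset of $M$ closed under them is an elementary submodel of $H(\theta)$. The closure of $A\subset M$ under them, the \emph{hull} of $A$, has size at most $|A|+\aleph_0$.
\end{enumerate}
In general $B\in M$ does not imply $B\subset M$, and $B\subset M$ does not imply $B\in M$.

\subsection*{Small open sets}
From here to the end of Section~\ref{sec:construction}, $X$ is a scattered EG $p$-space, $cX$ and $\mathcal O_n$ are as in the definition of a $p$-space, $\varphi$ is as in Proposition~\ref{prop:phi}, and $\operatorname{cl}$ denotes closure in $cX$. Limits taken in $cX$ lie in closures, so we pass from $\mathcal O_n$ to families whose closures are controlled. Let $\mathcal W_n$ be the family of all open $W\subset cX$ such that for each $m\le n$ the set $\operatorname{cl}W$ is contained in a member of $\mathcal O_m$. Then $\mathcal W_{n+1}\subset\mathcal W_n$. Each $\mathcal W_n$ covers $X$: given $x\in X$, pick $O_m\in\mathcal O_m$ containing $x$ for $m\le n$, and by regularity of $cX$ an open $W\ni x$ with $\operatorname{cl}W\subset O_0\cap\dots\cap O_n$. Moreover,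
\begin{equation}\label{eq:H}
\text{if $y\in X$ and $y\in W_n\in\mathcal W_n$ for all $n$, then $\textstyle\bigcap_n\operatorname{cl}W_n\subset X$.}
\end{equation}
Indeed, $y\in\operatorname{cl}W_n\subset O_n$ for some $O_n\in\mathcal O_n$, so $\operatorname{cl}W_n\subset\operatorname{st}(y,\mathcal O_n)$.

Let $P$ be the tuple consisting of $X$, $cX$, the topology of $cX$, the sequence $(\mathcal W_n)_n$ and $\varphi$. Call $M$ \emph{suitable} if $M\prec H(\theta)$ and $P\in M$. Then $\mathcal W_n\in M$ for all $n$ by (E2).

\begin{lemma}\label{lem:closed}
If $M$ is suitable, then $X\cap M$ is closed in $X$.
\end{lemma}

\begin{proof}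
If $s\subset X\cap M$ is finite and $\varphi(s,\varepsilon)$ is defined, then $s,\varepsilon,\varphi\in M$, so $\varphi(s,\varepsilon)\in M$ by (E2). Thus $X\cap M$ is $\varphi$-closed; apply Corollary~\ref{cor:phi}.
\end{proof}

This argument does not involve $cX$ or the families $\mathcal W_n$, so it applies to every scattered EG space and every $M\prec H(\theta)$ containing $\varphi$. In this section and the next, scatteredness and the embedding in $C_p(K)$ enter only through Lemma~\ref{lem:closed}.

\subsection*{Shadows}
To apply \eqref{eq:H} we need small sets of every order around $y$ that the model knows. Put
\[
O_M=\{y\in X:\ \text{for every $n$ there is $W\in\mathcal W_n\cap M$ with $y\in W$}\}.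
\]

\begin{lemma}[Shadows]\label{lem:shadow}
Let $M$ be suitable and $y\in O_M$. There is $z\in X\cap M$ such that every $F\in M$ that is closed in $X$ and contains $y$ also contains $z$.
\end{lemma}

\begin{proof}
Let $\mathcal F=\{B\in M:y\in B\subset X\}$. It contains $X$ and is closed under finite intersections, and $B\cap M\ne\emptyset$ for $B\in\mathcal F$, all by (E2). So the sets $\operatorname{cl}(B\cap M)$, $B\in\mathcal F$, have the finite intersection property, and they have a common point $z\in cX$. For each $n$ pick $W_n\in\mathcal W_n\cap M$ with $y\in W_n$. Then $W_n\cap X\in\mathcal F$, so $z\in\operatorname{cl}W_n$, and $z\in X$ by \eqref{eq:H}. Taking $B=X$ gives $z\in X\cap\operatorname{cl}(X\cap M)=X\cap M$ by Lemma~\ref{lem:closed}. If $F\in M$ is closed in $X$ and $y\in F$, then $F\in\mathcal F$, so $z\in X\cap\operatorname{cl}F=F$.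
\end{proof}

Points outside $O_M$ need not have shadows. Let $X$ be uncountable and discrete, $\mathcal O_n=\{X\}$, $M$ countable and $y\in X\setminus M$. For each $z\in X\cap M$ the closed set $X\setminus\{z\}\in M$ contains $y$ and not $z$. Here the members of $\mathcal W_0$ are finite, those in $M$ are subsets of $M$, and so $y\notin O_M$. Such a point is harmless for a different reason: it lies in no sufficiently small set from $M$. This is why the neighborhoods below are indexed by $n$ and are required to be small.

The second lemma provides neighborhoods that miss all older points and still belong to the model. If $A\in M$ this is immediate from (E1), but in our application $A$ is the trace of a smaller model and need not be an element of $M$.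

\begin{lemma}[Separation]\label{lem:sep}
Let $M$ be suitable, let $A\subset X\cap M$ be closed in $X$, and let $x\in(X\cap M)\setminus A$. There is a closed neighborhood $N\in M$ of $x$ in $X$ with $N\cap A=\emptyset$.
\end{lemma}

\begin{proof}
Let $\mathcal N$ be the family of closed neighborhoods of $x$ in $X$ that belong to $M$. It contains $X$ and is closed under finite intersections. Suppose that every $N\in\mathcal N$ meets $A$. Then the sets $\operatorname{cl}(N\cap A)$, $N\in\mathcal N$, have the finite intersection property, so they have a common point $z\in cX$. For each $n$, (E1) gives $W_n\in\mathcal W_n\cap M$ with $x\in W_n$, and then $N_n\in\mathcal N$ with $N_n\subset W_n$. So $z\in\operatorname{cl}W_n$ for all $n$, and $z\in X$ by \eqref{eq:H} applied to the common point $x$. Since $A$ is closed in $X$, we get $z\in A$. Hence $z\in M$ and $z\ne x$, and now (E1) with parameters $x,z$ gives $N\in\mathcal N$ with $z\notin N$. But $z\in X\cap\operatorname{cl}(N\cap A)\subset N$, a contradiction.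
\end{proof}

\section{Construction of the neighborhoods}\label{sec:construction}

Let $M$ be suitable. An \emph{$M$-system} is a family $(N^n_x)_{x\in X\cap M,\ n\in\omega}$ such that each $N^n_x$ belongs to $M$, is a closed neighborhood of $x$ in $X$, and is contained in a member of $\mathcal W_n\cap M$. The system is \emph{finite at $y\in X$} if there is $m$ such that $\{x\in X\cap M:y\in N^n_x\}$ is finite for every $n\ge m$. Lemma~\ref{lem:criterion} needs finiteness for one $n$ only. We ask for all large $n$ because the induction has to combine two finiteness statements for the same $n$.

\begin{lemma}[Transfer]\label{lem:transfer}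
An $M$-system that is finite at every point of $X\cap M$ is finite at every point of $X$.
\end{lemma}

\begin{proof}
Let $y\in X$. If $y\in O_M$, let $z\in X\cap M$ be as in Lemma~\ref{lem:shadow}. Each $N^n_x$ is a closed set in $M$, so $y\in N^n_x$ implies $z\in N^n_x$, and finiteness at $z$ gives finiteness at $y$. If $y\notin O_M$, there is $m$ such that no member of $\mathcal W_m\cap M$ contains $y$. For $n\ge m$ each $N^n_x$ lies in a member of $\mathcal W_n\cap M\subset\mathcal W_m\cap M$, so $y\notin N^n_x$.
\end{proof}

\begin{proposition}\label{prop:main}
For every suitable $M$ there is an $M$-system that is finite at every point of $X$. If $\mathcal W_n=\mathcal W_0$ for all $n$, there is such a system in which $N^n_x$ does not depend on $n$.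
\end{proposition}

\begin{proof}
We use induction on $|M|$. By Lemma~\ref{lem:transfer} it suffices to obtain finiteness at the points of $X\cap M$.

\emph{$M$ countable.} List $X\cap M$ without repetition as a finite or infinite sequence $x_0,x_1,\dots$. Given $i$ and $n$, (E1) gives $W\in\mathcal W_n\cap M$ with $x_i\in W$. By regularity of $X$ there is a closed neighborhood of $x_i$ that is contained in $W$ and misses $x_0,\dots,x_{i-1}$, and by (E1) there is one in $M$; call it $N^n_{x_i}$. Then $x_j\in N^n_{x_i}$ only if $i\le j$. If all $\mathcal W_n$ are equal, make the same choice for all $n$.

\emph{$|M|=\lambda>\aleph_0$.} Enumerate $M=\{m_\xi:\xi<\lambda\}$ and let $M_\alpha$ be the hull of $\{P\}\cup\{m_\xi:\xi<\alpha\}$ in $M$, as in (E3), for $\alpha<\lambda$. Each $M_\alpha$ is suitable and has size at most $|\alpha|+\aleph_0<\lambda$. The chain is increasing, its union is $M$, and $M_\beta=\bigcup_{\alpha<\beta}M_\alpha$ for limit $\beta$ because the functions in (E3) are finitary. Put $X_\alpha=X\cap M_\alpha$, which is closed in $X$ by Lemma~\ref{lem:closed}. For each $\beta<\lambda$ the induction hypothesis gives an $M_\beta$-system $(N^{\beta,n}_x)$ that is finite at every point of $X$.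

Every $x\in X\cap M$ lies in $X_0$ or in exactly one layer $X_{\delta+1}\setminus X_\delta$. For $x\in X_0$ put $N^n_x=N^{0,n}_x$. For $x\in X_{\delta+1}\setminus X_\delta$, apply Lemma~\ref{lem:sep} to the model $M_{\delta+1}$ and the set $A=X_\delta$ to get a closed neighborhood $N_x\in M_{\delta+1}$ of $x$ with $N_x\cap X_\delta=\emptyset$, and put
\[
N^n_x=N^{\delta+1,n}_x\cap N_x\in M_{\delta+1}.
\]
This is a closed neighborhood of $x$ contained in a member of $\mathcal W_n\cap M_{\delta+1}$. So $(N^n_x)$ is an $M$-system, and for every $\delta$ its restriction to the indices $x\in X_\delta$ is an $M_\delta$-system. If the systems $(N^{\beta,n}_x)$ do not depend on $n$, neither does $(N^n_x)$. We also have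
\begin{equation}\label{eq:later}
y\in X_\beta\text{ and }y\in N^n_x\ \Longrightarrow\ x\in X_\beta .
\end{equation}
Otherwise $x\in X_{\delta+1}\setminus X_\delta$ with $\delta\ge\beta$, and then $N^n_x$ misses $X_\delta\supset X_\beta$.

We show by induction on $\beta$ that $(N^n_x)$ is finite at every $y\in X_\beta$. For $\beta=0$, only indices $x\in X_0$ occur by \eqref{eq:later}, and for these $N^n_x=N^{0,n}_x$. For limit $\beta$ there is nothing to prove, as $X_\beta=\bigcup_{\alpha<\beta}X_\alpha$. Let $\beta=\delta+1$ and $y\in X_\beta$. By \eqref{eq:later}, an index $x$ with $y\in N^n_x$ lies in $X_\beta\setminus X_\delta$ or in $X_\delta$.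
\begin{itemize}
\item If $x\in X_\beta\setminus X_\delta$, then $y\in N^{\beta,n}_x$. Since the $M_\beta$-system is finite at $y$, there is $m_1$ such that for each $n\ge m_1$ there are finitely many such $x$.
\item The $M_\delta$-system $(N^n_x)_{x\in X_\delta}$ is finite at every point of $X_\delta$ by the induction on $\beta$, hence at $y$ by Lemma~\ref{lem:transfer} applied to $M_\delta$. So there is $m_2$ such that for each $n\ge m_2$ there are finitely many $x\in X_\delta$ with $y\in N^n_x$.
\end{itemize}
For $n\ge\max(m_1,m_2)$ the set $\{x\in X\cap M:y\in N^n_x\}$ is finite.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]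
Let $X$ be a scattered EG $p$-space. By (E3), the hull of $X\cup\{P\}$ in $H(\theta)$ is a suitable $M$ with $X\subset M$. The $M$-system of Proposition~\ref{prop:main} is then a sequence of neighborhood assignments on $X$ in which every point has finite order for all large $n$. By Lemma~\ref{lem:criterion}, $X$ is $\sigma$-discrete. Since \v{C}ech-complete spaces are $p$-spaces, Theorem~\ref{thm:A} follows. If a scattered EG space is a countable union of subspaces that are $p$-spaces, then each of these is scattered and EG, hence $\sigma$-discrete, and a countable union of $\sigma$-discrete subspaces is $\sigma$-discrete.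
\end{proof}

\begin{remark}
The defining property of a $p$-space is used only through \eqref{eq:H}, in Lemmas~\ref{lem:shadow} and~\ref{lem:sep}, to place a point of $cX$ in $X$. We make no claim about scattered EG spaces without such a hypothesis.
\end{remark}

\section{Locally compact spaces}\label{sec:lc}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1)$\Rightarrow$(2). A locally compact space is open in each of its compactifications. So for any compactification $cX$ the families $\mathcal O_n=\{X\}$ witness that $X$ is a $p$-space, and all $\mathcal W_n$ are equal. Take a suitable $M\supset X$ and the system of Proposition~\ref{prop:main} that does not depend on $n$. Finiteness for large $n$ then means that $(N^0_x)_{x\in X}$ is point-finite. Let $V_x$ be the interior of $N^0_x$.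

(2)$\Rightarrow$(3). The natural map sends $y$ to the indicator function of $\{x:y\in V_x\}$. To make it continuous, injective and open onto its image, we first shrink the $V_x$ to compact open sets that respect the rank.

The space $X$ has a base of compact open sets. Let $x\in G$ with $G$ open, and let $L\subset G$ be a compact neighborhood of $x$. A connected Hausdorff space with more than one point has no isolated point, so the scattered space $L$ is totally disconnected. A compact totally disconnected space has a base of clopen sets, so there is $C$ clopen in $L$ with $x\in C\subset\operatorname{int}L$. Then $C$ is compact and open in $X$.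

Using \eqref{eq:rank}, choose compact open sets $C_x$ with $x\in C_x\subset V_x$ and $\operatorname{rk}y<\operatorname{rk}x$ for all $y\in C_x\setminus\{x\}$. Define $e\colon X\to\{0,1\}^X$ by $e(y)(x)=1$ if and only if $y\in C_x$. By (2), $e(X)\subset\sigma(2^X)$. The map $e$ is continuous because the sets $C_x$ are clopen. It is injective: if $a\ne b$ and $\operatorname{rk}a\le\operatorname{rk}b$, then $a\in C_a$ and $b\notin C_a$, so $e(a)$ and $e(b)$ differ at the coordinate $a$. For each $x$ the restriction of $e$ to the compact set $C_x$ is a homeomorphism onto $e(C_x)$, and $e(C_x)=e(X)\cap\{t:t(x)=1\}$ is open in $e(X)$. So $e^{-1}$ is continuous on each member of an open cover of $e(X)$, and $e$ is an embedding.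

(3)$\Rightarrow$(1). Let $X\subset\sigma(2^\Gamma)$. It is EG by Example~\ref{ex:sigma}(a). Since $\sigma(2^\Gamma)$ itself need not be scattered (Example~\ref{ex:sigma}(d)), scatteredness of $X$ must come from local compactness, and it does so through the Baire category theorem. Let $\emptyset\ne T\subset X$ and let $\overline T$ be the closure of $T$ in $X$. It is locally compact, hence a Baire space, and it is covered by the closed sets $\overline T\cap\sigma_n$. So some $\overline T\cap\sigma_n$ contains a nonempty set $G$ that is open in $\overline T$. By Example~\ref{ex:sigma}(b), $G$ has an isolated point $u$. Then $\{u\}$ is open in $\overline T$; since $T$ is dense in $\overline T$, we get $u\in T$, and $u$ is isolated in $T$.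
\end{proof}

\begin{thebibliography}{1}

\bibitem{AG}
Antonio Avil\'es and David Guerrero S\'anchez,
\emph{Are Eberlein-Grothendieck scattered spaces $\sigma$-discrete?},
arXiv:1202.6310 (2012).

\end{thebibliography}
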